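\title{A non-rational surface with one quotient singularity, second Betti number one, and simply connected smooth locus}

\begin{abstract}
We construct a complex projective surface $S$ with a single singular point, a cyclic quotient singularity of type $\frac1{19}(1,9)$, such that $H^2(S,\mathbb{Q})\cong\mathbb{Q}$, the smooth locus of $S$ is simply connected, and $S$ is not rational. This disproves a conjecture posed by Koll\'ar. The minimal resolution of $S$ is an elliptic surface with multiple fibers of multiplicities $2$ and $3$, built as a cyclic triple cover of an explicit rational elliptic surface. We also describe the restrictions that every counterexample must satisfy.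
\end{abstract}

\section{Introduction}

We work over $\mathbb{C}$. A point of a normal surface is a \emph{quotient singularity} if it has a neighborhood isomorphic to a neighborhood of the origin in $\mathbb{C}^2/G$, with $G\subset GL_2(\mathbb{C})$ finite; one may take $G$ to act freely away from the origin. For coprime integers $0<q<n$, the point is \emph{of type} $\frac1n(1,q)$ if $G=\mu_n$ acts by $\zeta\cdot(u_1,u_2)=(\zeta u_1,\zeta^q u_2)$. For a surface $S$ we write $S^0=S\setminus\operatorname{Sing}(S)$ for the smooth locus. The following conjecture is posed in \cite{Kollar}.

\begin{quote}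
\textbf{Conjecture.} Let $S$ be a projective surface with quotient singularities such that $H^2(S,\mathbb{Q})\cong\mathbb{Q}$ and $S^0$ is simply connected. Then $S$ is rational.
\end{quote}

The two hypotheses say that $S$ is topologically as small as the projective plane. The first leaves room in $H^2$ only for the class of an ample divisor. The second forbids, in particular, finite covers of $S$ that are branched only at the singular points. Besides $\mathbb{P}^2$, the simplest examples are the cones over rational normal curves: on the ruled surface $\mathbb{P}(\mathcal{O}\oplus\mathcal{O}(n))\to\mathbb{P}^1$ with $n\ge2$, contract the section of self-intersection $-n$. The result has $b_2=2-1=1$ and one point of type $\frac1n(1,1)$, and its smooth locus is the total space of $\mathcal{O}(n)$, which retracts onto $\mathbb{P}^1$. The first hypothesis cannot be dropped: a smooth quintic in $\mathbb{P}^3$ is simply connected and carries holomorphic $2$-forms.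

It is easy to see why one would expect rationality. On the minimal resolution $\tilde S$, the first hypothesis forces $p_g=0$ and the second forces $q=0$ and even $\pi_1(\tilde S)=1$. Castelnuovo's criterion asks for slightly more, namely $q=0$ and $h^0(2K)=0$. The conjecture predicts that this gap is closed by the presence of $b_2(\tilde S)-1$ independent contractible rational curves with simply connected complement. The prediction is correct when $S$ is smooth, and also whenever $K_S$ is not ample (Theorem~\ref{thm:constraints}). In general it fails.

\begin{theorem}\label{thm:main}
There is a smooth projective surface $X$ with an elliptic fibration $\psi\colon X\to\mathbb{P}^1$, with $6K_X\sim F_X$ ($F_X$ a fiber), $p_g=q=0$ and $H_1(X,\mathbb{Z})=0$, containing a chain $D$ of nine smooth rational curves with self-intersections $(-3,-2,-2,-2,-2,-2,-2,-2,-2)$. The contraction $X\to S$ of $D$ gives a projective surface $S$ with one singular point, of type $\frac1{19}(1,9)$, with $H^2(S,\mathbb{Q})\cong\mathbb{Q}$ and $\pi_1(S^0)=1$, and $S$ is not rational.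
\end{theorem}

\begin{theorem}\label{thm:constraints}
Let $S$ satisfy the hypotheses of the conjecture and be non-rational, with minimal resolution $\tilde S$. Then $S$ is singular, $K_S$ is ample, $\tilde S$ is simply connected with $p_g=q=0$, and $\kappa(\tilde S)\in\{1,2\}$. If $\kappa(\tilde S)=1$, the minimal model of $\tilde S$ is an elliptic surface over $\mathbb{P}^1$ with exactly two multiple fibers, of coprime multiplicities.
\end{theorem}

The surface of Theorem~\ref{thm:main} realizes $\kappa(\tilde S)=1$ with multiplicities $(2,3)$ and with the smallest possible number of singular points, one. Whether $\kappa(\tilde S)=2$ can occur is not decided here.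

Theorem~\ref{thm:constraints} is not needed for Theorem~\ref{thm:main}, but it tells us where to look, so we prove it first (Section~\ref{sec:constraints}). Section~\ref{sec:design} derives the shape of the example from numerical constraints and works out the two local models behind it. Sections~\ref{sec:Y}--\ref{sec:S} carry out the construction, and Section~\ref{sec:pi1} computes the fundamental group. Throughout, $\sim$ is linear and $\equiv$ numerical equivalence, $e$ is the topological Euler number, and $\omega=e^{2\pi i/3}$.

\section{Background}\label{sec:background}

\subsection{Quotient singularities}\label{ss:quot}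
The exceptional set of the minimal resolution of a quotient singularity is a tree of smooth rational curves. Every Weil divisor on a surface with quotient singularities has a positive multiple that is Cartier, so intersection numbers are defined with values in $\mathbb{Q}$. Quotient singularities are rational singularities, and by a theorem of Artin (1962), contracting a curve on a projective surface to rational singularities gives a projective surface.

Let $D_1+\dots+D_r$ be a normal crossing chain of smooth rational curves on a smooth surface with $D_k^2=-d_k\le-2$, and write
\[
\frac nq=d_1-\cfrac{1}{d_2-\cfrac{1}{\ddots-\cfrac1{d_r}}}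
\]
in lowest terms. Then the intersection matrix is negative definite of determinant $\pm n$, and the chain contracts to a point of type $\frac1n(1,q)$. Since $\mu_n$ acts freely on $\mathbb{C}^2\setminus0$, a punctured neighborhood of this point has fundamental group $\mathbb{Z}/n$.

A chain of $k-1$ curves of self-intersection $-2$ contracts to the \emph{$A_{k-1}$-point} $xy=w^k$, of type $\frac1k(1,k-1)$, uniformized by $(x,y,w)=(u_1^k,u_2^k,u_1u_2)$. Its minimal resolution is covered by $k$ charts $\mathbb{C}^2_{p_j,q_j}$, $0\le j\le k-1$, with
\begin{equation}\label{eq:charts}
x=p_j^{\,j+1}q_j^{\,j},\qquad y=p_j^{\,k-1-j}q_j^{\,k-j},\qquad w=p_jq_j,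
\end{equation}
glued by $p_{j+1}=q_j^{-1}$, $q_{j+1}=p_jq_j^2$. The exceptional curves are $e_{j+1}=\{p_j=0\}=\{q_{j+1}=0\}$ for $0\le j\le k-2$, and the strict transforms of the $x$-axis and the $y$-axis are the smooth curves $\{q_0=0\}$ and $\{p_{k-1}=0\}$. Two facts are read off from \eqref{eq:charts}.
\begin{itemize}
\item[(A1)] The function $w$ vanishes to order exactly one along the chain formed by the $x$-axis, $e_1,\dots,e_{k-1}$ and the $y$-axis, and this chain has normal crossings.
\item[(A2)] For $k=3$: the chart $j=0$ contains $e_1\setminus e_2$, and there $x=p_0$ is a local equation of $e_1$. The chart $j=1$ is centered at $e_1\cap e_2$, with coordinates $p_1=x/w$ and $q_1=y/w$.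
\end{itemize}

\begin{lemma}\label{lem:ample}
Let $S$ be a projective surface with quotient singularities and $H^2(S,\mathbb{Q})\cong\mathbb{Q}$, and let $\mathcal{A}$ be an ample divisor. A Weil divisor $G$ is ample, numerically trivial or anti-ample according as $G\cdot\mathcal{A}$ is positive, zero or negative. In particular every nonzero effective divisor is ample.
\end{lemma}

\begin{proof}
Choose $n>0$ with $nG$ Cartier. Then $c_1(nG)=r\,c_1(\mathcal{A})$ in $H^2(S,\mathbb{Q})$ for some $r\in\mathbb{Q}$, so $nG\equiv r\mathcal{A}$, and $r$ has the sign of $G\cdot\mathcal{A}$. Ampleness depends only on the numerical class, by the Nakai--Moishezon criterion.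
\end{proof}

\subsection{Elliptic surfaces}\label{ss:ell}
An \emph{elliptic fibration} is a map $\varphi\colon Y\to B$ with connected fibers from a smooth compact surface to a smooth curve, whose general fiber $F$ is a smooth curve of genus one. It is \emph{relatively minimal} if no fiber contains a smooth rational curve of self-intersection $-1$. A fiber is \emph{multiple}, of multiplicity $m>1$, if $m$ is the greatest common divisor of its coefficients; it is then written $mf$. A fiber of type $I_n$ is a reduced cycle of $n$ smooth rational curves ($n\ge2$) or a rational curve with one node ($n=1$); its Euler number is $n$. We use the following facts.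
\begin{itemize}
\item \emph{Zariski's lemma.} If $G$ is supported in one fiber, then $G^2\le0$, with equality exactly when $G$ is a rational multiple of that fiber.
\item \emph{Kodaira's canonical bundle formula.} If $\varphi\colon Y\to\mathbb{P}^1$ is relatively minimal with multiple fibers $m_if_i$, then
\begin{equation}\label{eq:cbf}
K_Y\sim(\chi(\mathcal{O}_Y)-2)F+\sum_i(m_i-1)f_i .
\end{equation}
Hence $K_Y^2=0$, and Noether's formula $12\chi(\mathcal{O}_Y)=K_Y^2+e(Y)$ gives $12\chi(\mathcal{O}_Y)=e(Y)$, which is the sum of the Euler numbers of the fibers.
\item A smooth compact surface with a divisor of positive self-intersection is projective. A smooth projective surface is rational if and only if $q=0$ and $h^0(2K)=0$ (Castelnuovo), and then $h^0(nK)=0$ for all $n>0$.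
\end{itemize}

\subsection{The complement of a tree of curves}\label{ss:dual}
Let $M$ be a smooth complex surface, not necessarily compact, and let $D\subset M$ be a compact normal crossing curve with components $D_1,\dots,D_r$. Duality gives $H_k(M,M\setminus D)\cong H^{4-k}(D)$, so the sequence of the pair reads
\begin{equation}\label{eq:dual}
H_2(M)\longrightarrow\mathbb{Z}^r\longrightarrow H_1(M\setminus D)\longrightarrow H_1(M)\longrightarrow0 .
\end{equation}
The first map is $x\mapsto(x\cdot D_k)_k$. The second sends the $k$-th basis vector to the \emph{meridian} $\gamma_k$, the boundary of a small disc that meets $D$ transversally in one smooth point lying on $D_k$. Similarly, $\pi_1(M\setminus D)\to\pi_1(M)$ is onto, and its kernel is normally generated by the meridians.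

\section{What a counterexample must look like}\label{sec:constraints}

\begin{proof}[Proof of Theorem~\ref{thm:constraints}]
Let $D\subset\tilde S$ be the exceptional set, a disjoint union of trees of smooth rational curves, so that $S^0=\tilde S\setminus D$.

\emph{$\tilde S$ is simply connected, $p_g=q=0$ and $\kappa\ge0$.} The surjection $\pi_1(S^0)\to\pi_1(\tilde S)$ gives $\pi_1(\tilde S)=1$, hence $q=\frac12b_1=0$. Since $H^1(D)=0$ and $H^2(\tilde S,D)=H^2(S,\operatorname{Sing}S)=H^2(S)$, we have
\[
H^2(S,\mathbb{C})=\ker\bigl(H^2(\tilde S,\mathbb{C})\to H^2(D,\mathbb{C})\bigr).
\]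
A holomorphic $2$-form $\theta\ne0$ restricts to zero on every curve. So $[\theta]$, $[\bar\theta]$ and the pullback of an ample class would all lie in this kernel; they are nonzero of types $(2,0)$, $(0,2)$, $(1,1)$, hence independent. The kernel has dimension one, so $p_g=0$. If $\kappa=-\infty$, then $h^0(2K)=0$ and $\tilde S$ is rational by Castelnuovo; thus $\kappa\ge0$.

\emph{$K_S$ is ample.} Since $\kappa\ge0$, some $nK_{\tilde S}$ with $n>0$ is effective. Pushing forward, $nK_S\sim G$ with $G\ge0$. If $G\ne0$, then $G$ and $K_S$ are ample by Lemma~\ref{lem:ample}. Suppose $G=0$. Then $K_{S^0}^{\otimes n}$ has a nowhere vanishing section, and its $n$-th roots form an unramified cover of $S^0$. Here simple connectivity enters again: the cover is trivial, so $S^0$ carries a nowhere vanishing holomorphic $2$-form $\theta$. It extends to $\tilde S$ because quotient singularities are rational; directly, the pullback of $\theta$ to a punctured ball in $\mathbb{C}^2$ extends over the origin by Hartogs' theorem, so $\int\theta\wedge\bar\theta$ is finite near each singular point, and a square-integrable holomorphic function on the complement of a divisor extends across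 it. This contradicts $p_g=0$.

\emph{$\kappa\ne0$.} A minimal surface with $\kappa=0$ and $p_g=q=0$ is an Enriques surface, which has $\pi_1=\mathbb{Z}/2$, and $\pi_1$ is a birational invariant of smooth projective surfaces.

\emph{The case $\kappa=1$.} The minimal model $S'$ has an elliptic fibration over a curve $B$, and $B=\mathbb{P}^1$ because $q=0$. Let $m_1,\dots,m_k$ be the multiplicities of the multiple fibers, lying over $t_1,\dots,t_k$. Since $\chi(\mathcal{O})=1$, formula \eqref{eq:cbf} gives $K\equiv\bigl(-1+\sum(1-\frac1{m_i})\bigr)F$. For $k\le1$ the coefficient is negative and no multiple of $K$ is effective, so $k\ge2$. Remove the multiple fibers. As the fibers are connected, the fundamental group of the complement maps onto $\pi_1(\mathbb{P}^1\setminus\{t_i\})=\langle x_1,\dots,x_k\mid x_1\cdots x_k=1\rangle$, and a meridian of a component of the fiber over $t_i$ maps to a conjugate of a power of $x_i^{m_i}$. By \S\ref{ss:dual}, $\pi_1(S')=1$ surjects onto the orbifold group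
\[
\pi_1^{\mathrm{orb}}=\langle x_1,\dots,x_k\mid x_1\cdots x_k=1,\ x_i^{m_i}=1\rangle .
\]
For $k\ge3$ this group is nontrivial: take a spherical, Euclidean or hyperbolic triangle with angles $\pi/m_1,\pi/m_2,\pi/m_3$ and reflections $r_1,r_2,r_3$ in its sides, and send $x_1,x_2,x_3$ to the rotations $r_1r_2,\ r_2r_3,\ r_3r_1$ about the corresponding vertices and the other $x_i$ to the identity. For $k=2$ the group is $\mathbb{Z}/\gcd(m_1,m_2)$. Hence $k=2$ and $\gcd(m_1,m_2)=1$.

\emph{$S$ is singular.} If $S$ were smooth, then $e(S)=3$ and $\chi(\mathcal{O})=1$, so $K_S^2=9=3e(S)$ with $K_S$ ample. By Yau's theorem $S$ would be a quotient of the complex ball. Since $S$ is compact and the ball is not, $\pi_1(S)$ would be infinite.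
\end{proof}

\section{The shape of the example}\label{sec:design}

\subsection{The configuration on $X$}
The smallest case left open by Theorem~\ref{thm:constraints} is an elliptic surface $X\to\mathbb{P}^1$ with $p_g=q=0$ and multiple fibers $2f_2$ and $3f_3$. For it, $K_X\equiv(-1+\frac12+\frac23)F_X=\frac16F_X$, $e(X)=12$ and $b_2(X)=10$. Both multiple fibers are needed: with the triple fiber alone the coefficient would be $-\frac13$.

To reach $b_2=1$ we must contract nine curves with negative definite intersection matrix. Fiber components lie in $F_X^\perp$, which has rank $9$ and contains the isotropic class $F_X$, so at most eight of the nine curves are vertical. A fiber of type $I_9$ supplies eight: delete one component of the cycle. A horizontal smooth rational curve $C$ has $K_X\cdot C=\frac16F_X\cdot C\ge1$, so the cheapest choice is $F_X\cdot C=6$ and $C^2=-3$. The difficulty is that $C$ would meet a reduced $I_9$ six times and create loops. We therefore let the nine-cycle be the support $f_3$ of the \emph{triple} fiber, so that $C\cdot f_3=2$, and we let $C$ pass through a node of the cycle. Deleting one of the two components through that node leaves a chain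 (Figure~\ref{fig:config}). Its determinant is $19$, which is squarefree, and this will give $H_1(S^0)=0$; the deleted component will control $\pi_1(S^0)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \k in {1,...,8} {
  \draw[thick,shorten >=-7pt,shorten <=-7pt] ({50+40*\k}:2) -- ({90+40*\k}:2);
  \node at ({70+40*\k}:2.25) {$\Theta_{\k}$};
}
\draw[thick,dashed,shorten >=-7pt,shorten <=-7pt] (50:2) -- (90:2);
\node at (70:2.25) {$\Theta_0$};
\draw[thick] (0,1.1) -- (0,3);
\node[left] at (0,2.85) {$C$};
\fill (90:2) circle (1.6pt);
\fill (50:2) circle (1.6pt);
\node at (0.22,1.62) {$p$};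
\node at (50:1.62) {$p'$};
\end{tikzpicture}
\caption{The cycle of nine $(-2)$-curves $\Theta_0,\dots,\Theta_8$ supporting the triple fiber of $X$, and the $(-3)$-curve $C$ through the node $p=\Theta_0\cap\Theta_1$. The solid curves form the chain $D$ that is contracted. The dashed curve $\Theta_0$ meets $D$ only in $p$ and $p'$.}
\label{fig:config}
\end{figure}

\subsection{Two local triple covers}\label{ss:models}
We obtain $X$ as a cyclic triple cover of a rational elliptic surface $Y$ that already has the double fiber and has four fibers of type $I_3$. The $A_2$-point $\Sigma=\{w^3=xy\}$ enters in two opposite ways. Let $s$ be a local parameter on the base.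

\emph{Model 1: from $I_3$ to a triple nine-cycle.} Branch the cover along a whole $I_3$-fiber. At a smooth point of the fiber, $s=x$ and the cover is $w^3=x$, so $s=w^3$. At a node, $s=xy$ and the cover is the projection $\Sigma\to\mathbb{C}^2_{x,y}$; again $s=w^3$. Resolving $\Sigma$ inserts two curves at each of the three nodes, and by (A1) the function $s$ vanishes to order exactly $3$ along all $3+3\cdot2=9$ curves. These local equations are also those of the base change $w^3=s$, which would split each nearby fiber into three copies. Further branching is needed to keep the fibers connected.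

\emph{Model 2: from $I_3$ to $I_1$.} Contract two components of an $I_3$-fiber. In the model $xy=s^3$ the total space is $\Sigma$ with $s=w$, and the remaining component has a node at the $A_2$-point. On the cover $\mathbb{C}^2_{u_1,u_2}\to\Sigma$, branched only at the origin, $s=u_1u_2$: the total space is smooth, the fiber has an ordinary node, and each nearby piece of fiber $\{xy=s^3\}$ is covered by the connected curve $\{u_1u_2=s\}$.

Applying Model 1 to one $I_3$-fiber and Model 2 to the other three gives Euler number $9+1+1+1=12$, as required. The curve $C$ will be the preimage of a rational curve $\Gamma\subset Y$ with $\Gamma\cdot F=2$, so that $C\cdot F_X=3\cdot2=6$. By the Hurwitz formula, a connected cyclic triple cover of $\mathbb{P}^1$ is rational exactly when it has two branch points. One must be a node of the fiber of Model 1, so that $C$ passes through a node of the nine-cycle; the other must lie on one of the contracted chains. This dictates the position of $\Gamma$ in the next proposition.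

\section{A rational elliptic surface with a double fiber}\label{sec:Y}

\begin{proposition}\label{prop:Y}
There are a smooth projective rational surface $Y$, a relatively minimal elliptic fibration $\varphi\colon Y\to\mathbb{P}^1_t$ with fiber class $F$, and a smooth rational curve $\Gamma\subset Y$ such that:
\begin{itemize}
\item[(a)] the non-smooth fibers are a double fiber $2f$ at $t=\frac{11}2$, with $f$ smooth elliptic, and four fibers of type $I_3$, at $t=\infty,1,\omega,\omega^2$;
\item[(b)] $K_Y\sim-f$, $2K_Y\sim-F$, $\Gamma\cdot F=2$ and $K_Y\cdot\Gamma=\Gamma^2=-1$;
\item[(c)] $\Gamma$ meets the fiber $F_\infty$ at $t=\infty$ only in one node, transversally to both branches; at $t=1$ it meets two components once each and misses the third; at $t=\omega,\omega^2$ it meets only one component.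
\end{itemize}
\end{proposition}

\subsection{The family of quartics}
A genus one fibration with a curve of degree two over the base is naturally written as $y^2=Q_t(v)$ with $Q_t$ a quartic, the curve being $v=\infty$. Recall that for $c_0v^4+c_1v^3+c_2v^2+c_3v+c_4$, viewed as a binary quartic, one has $27\operatorname{disc}=4I^3-J^2$ with
\[
I=12c_0c_4-3c_1c_3+c_2^2,\qquad J=72c_0c_2c_4+9c_1c_2c_3-27c_0c_3^2-27c_1^2c_4-2c_2^3,
\]
and that a root of multiplicity at least $3$ forces $I=J=0$. To get four fibers of type $I_3$ we want the discriminant to have four zeros of order $3$. Put $a=t(t^3+8)$ and $b=t^6-20t^3-8$. With $r=t^3$,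
\begin{equation}\label{eq:ab}
a^3-b^2=r(r+8)^3-(r^2-20r-8)^2=64r^3-192r^2+192r-64=64(t^3-1)^3 .
\end{equation}
For a quartic of the form
\[
Q_t(v)=\lambda v^4+6\xi v^2-8\eta v+\frac{3g}{\lambda},\qquad g=4a-\xi^2,
\]
we find $I=36(g+\xi^2)=144a$ and
\[
J=1296\,\xi g-1728\,\lambda\eta^2-432\,\xi^3=-1728\,(\xi^3-3a\xi+\lambda\eta^2).
\]
So we need polynomials with $\xi^3-3a\xi+\lambda\eta^2=2b$, and we want $\lambda$ to be linear so that the curve $v=\infty$, given by $(y/v^2)^2=\lambda$, is rational. Take
\[
\lambda=2t-11,\qquad \xi=2t^2-18t+19,\qquad \eta=(t-1)(9t-25)=9t^2-34t+25 .
\]
Then $\xi^2=4t^4-72t^3+400t^2-684t+361$, so $g=72t^3-400t^2+716t-361$, and $\eta^2=81t^4-612t^3+1606t^2-1700t+625$. The required identity is the following addition of coefficients.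
\[
\begin{array}{c|rrrrrrr}
 & t^6&t^5&t^4&t^3&t^2&t&1\\ \hline
\xi^3 & 8&-216&2172&-9936&20634&-19494&6859\\
-3a\xi & -6&54&-57&-48&432&-456&0\\
\lambda\eta^2 &0&162&-2115&9944&-21066&19950&-6875\\ \hline
2b&2&0&0&-40&0&0&-16
\end{array}
\]
Hence $J=-3456\,b$. Since $4\cdot144^3=3456^2$, identity \eqref{eq:ab} gives
\begin{equation}\label{eq:disc}
27\operatorname{disc}(Q_t)=3456^2\cdot64\,(t^3-1)^3 .
\end{equation}
Three features of this solution matter: the pole of $Q_t$ at $\lambda=0$ produces the double fiber; $\eta(1)=0$ makes $Q_1$ a square; and $\deg g=3$ makes $Q_t/t^2$ regular at $t=\infty$.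

\subsection{Proof of Proposition~\ref{prop:Y}}

\emph{The surface over $U=\mathbb{P}^1\setminus\{\frac{11}2\}$.} Let $W\to U$ be the double cover $y^2=Q_t(v)$ of $\mathbb{P}^1_v\times U$. Near $v=\infty$ we use $z=1/v$ and $\hat y=y/v^2$. Near $t=\infty$ we use $\tau=1/t$, $y_1=y/t$ and the quartic $Q_t/t^2$, whose coefficients are regular at $\tau=0$; near $v=t=\infty$ we use $\hat y_1=y_1/v^2$. Let $Y|_U$ be the minimal resolution of $W$.

Let $s$ be a local parameter at a point of $U$. Off the branch curve, and over a simple root of the quartic at $s=0$, both $W$ and its fiber are smooth. At a double root, Weierstrass preparation and completing the square give $Q=\epsilon\cdot(u^2-\delta(s))$ with $\epsilon$ a unit and $\delta(0)=0$. With $y'=y/\sqrt\epsilon$, the surface $W$ is $(u-y')(u+y')=\delta(s)$. Let $k$ be the order of $\delta$ at $s=0$, which we call the \emph{order} of the double root. Then $W$ has an $A_{k-1}$-point (a smooth point if $k=1$), and by (A1) the node of the fiber is replaced on the resolution by a chain of $k-1$ curves, the fiber staying reduced with normal crossings. If all multiple roots at $s=0$ are double, the discriminant is a unit times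 the product of the functions $\delta$, because the resultants of factors with different roots are units; so the orders add up to the vanishing order of the discriminant.

By \eqref{eq:disc} this vanishing order is $3$ at $t^3=1$. The discriminant is homogeneous of degree $6$ in the coefficients, so $\operatorname{disc}(Q_t/t^2)=\operatorname{disc}(Q_t)/t^{12}$ is a constant times $\tau^3(1-\tau^3)^3$, again of order $3$ at $t=\infty$. Over all other points of $U$ the fiber is smooth of genus one.

\begin{itemize}
\item $t=1$. Here $\lambda=-9$, $\xi=3$, $\eta=0$, $g=27$, so $Q_1=-9(v^2-1)^2$. The two double roots have orders $1$ and $2$. The fiber of $W$ consists of the smooth rational curves $y=\pm3i(v^2-1)$, meeting in two points, one of which is an $A_1$-point. Resolving it gives a triangle: type $I_3$.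
\item $t=\omega,\omega^2$. Since $I=144\cdot9t\ne0$, there is no triple root. If there were two double roots, then $Q_t=\lambda(v^2+cv+c')^2$ with $\lambda\neq0$; the vanishing of the $v^3$-coefficient gives $c=0$, and then the $v$-coefficient vanishes, whereas $\eta\ne0$. So there is one double root, it is finite, and its order is $3$. The fiber of $W$ is an irreducible rational curve whose node is an $A_2$-point. Resolving it gives type $I_3$.
\item $t=\infty$. The quartic tends to $12v^2-72v+108=12(v-3)^2$, with double roots $v=\infty$ and $v=3$. Near $v=\infty$ the equation is
\[
\hat y_1^2=(2\tau-11\tau^2)+(12+\cdots)z^2+(\cdots)z^3+(\cdots)z^4 .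
\]
It can be solved for $\tau$, so $W$ is smooth there with coordinates $(z,\hat y_1)$ and the order is $1$. Hence the order at $v=3$ is $2$, and the fiber of $Y$ is of type $I_3$. The two components $y_1=\pm\sqrt{12}\,(v-3)$ meet at $z=\hat y_1=0$, with branches $\hat y_1=\pm\sqrt{12}\,(z-3z^2)$.
\end{itemize}

\emph{The double fiber.} At $t=\frac{11}2$ the equation has a pole, which disappears after a base change of order two. Put $\lambda=\sigma^2$, $\tilde v=\sigma v$, $\tilde y=\sigma y$. The equation becomes
\[
\tilde y^2=\tilde v^4+6\xi\tilde v^2-8\sigma\eta\tilde v+3g .
\]
This quartic has the same $I$ and $J$ as $Q_t$, so by \eqref{eq:disc} its roots are distinct for small $|\sigma|$; at $\sigma=0$ it is $\tilde v^4-117\tilde v^2+10368$. We get a smooth family of genus one curves over a disc $|\sigma|<\varepsilon$. The involution $\iota\colon(\sigma,\tilde v,\tilde y)\mapsto(-\sigma,-\tilde v,-\tilde y)$ preserves it. A fixed point would have $\sigma=0$ and $\tilde v\in\{0,\infty\}$. At $\tilde v=0$ we have $\tilde y^2=10368\ne0$ and $\tilde y\mapsto-\tilde y$; at $\tilde v=\infty$ the two points $\tilde y/\tilde v^2=\pm1$ are exchanged. So $\iota$ is free and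 the quotient is smooth. As $t-\frac{11}2=\sigma^2/2$ and the quotient map is \'etale, the central fiber is $2f$ with $f$ smooth elliptic. Over $\sigma\ne0$ the family is the pullback of $W$ and $\iota$ fixes $v$ and $y$, so the quotient is $W$. Both pieces are proper over the base, and gluing them gives a smooth compact connected surface $\varphi\colon Y\to\mathbb{P}^1$ satisfying (a). A component of an $I_3$-fiber has $\beta\cdot F=0$, so $\beta^2=-2$, and $\varphi$ is relatively minimal. Thus $e(Y)=12$, $\chi(\mathcal{O}_Y)=1$, and \eqref{eq:cbf} gives $K_Y\sim-F+f\sim-f$.

\emph{The curve $\Gamma$.} Let $\Gamma$ be the closure of $\{v=\infty\}$, given by $\hat y^2=\lambda$ over $U\setminus\{\infty\}$. The point $v=\infty$ is a root of the quartic only over $t=\infty$, where $W$ is smooth and $\Gamma=\{z=0\}$ in the coordinates $(z,\hat y_1)$. So over $U$ the curve $\Gamma$ is smooth and avoids the singular points of $W$. Near $t=\frac{11}2$ we have $\hat y=\sigma\tilde y/\tilde v^2$, and $\Gamma$ is the image of the two disjoint sections $\tilde v=\infty$, $\tilde y/\tilde v^2=\pm1$ exchanged by $\iota$; so it is smooth there too. It is a double cover of $\mathbb{P}^1_t$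 branched exactly over $\frac{11}2$ and $\infty$, so $\Gamma\cong\mathbb{P}^1$ and $\Gamma\cdot F=2$. Then $\Gamma\cdot f=1$, $K_Y\cdot\Gamma=-1$, and adjunction gives $\Gamma^2=-1$. This proves (b). For (c): at $t=\infty$ the curve $z=0$ is transversal to both branches at the node $z=\hat y_1=0$. At $t=1$ the points $v=\infty$, $\hat y=\pm3i$ lie one on each of the curves $y=\pm3i(v^2-1)$, and $\Gamma$ misses the exceptional curve. At $t=\omega,\omega^2$ it misses both exceptional curves.

\emph{Rationality.} Since $(\Gamma+F)^2=3>0$, the surface $Y$ is projective. We have $h^0(K_Y)=h^0(2K_Y)=0$, and $\chi(\mathcal{O}_Y)=1$ then gives $q=0$. So $Y$ is rational by Castelnuovo. \qed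

\section{A divisor divisible by three}\label{sec:lattice}

A cyclic triple cover with the branching of \S\ref{ss:models} exists once a suitable divisor supported on the branch curves is divisible by $3$ in $\operatorname{Pic}(Y)$. We do not write down a third of it; the divisibility is forced by unimodularity. Number the fibers at $t=1,\omega,\omega^2$ by $i=1,2,3$.

\begin{proposition}\label{prop:div}
The components of the $i$-th fiber can be labeled $\beta_{i0},\beta_{i1},\beta_{i2}$ so that $\Gamma\cdot\beta_{11}=1$, the curve $\Gamma$ is disjoint from $\beta_{12},\beta_{21},\beta_{22},\beta_{31},\beta_{32}$, and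
\[
M:=F_\infty+\sum_{i=1}^3(\beta_{i1}+2\beta_{i2})\sim3L\quad\text{for some divisor }L .
\]
\end{proposition}

\begin{proof}
Since $Y$ is rational with $e(Y)=12$, the group $\Lambda=\operatorname{Pic}(Y)=H^2(Y,\mathbb{Z})$ is a unimodular lattice of signature $(1,9)$. The sublattice $\langle K_Y,\Gamma\rangle$ has Gram matrix $\left(\begin{smallmatrix}0&-1\\-1&-1\end{smallmatrix}\right)$, of determinant $-1$. A unimodular sublattice splits off as an orthogonal summand, so $E=\langle K_Y,\Gamma\rangle^\perp$ is unimodular and negative definite of rank $8$. It is even, because $x^2\equiv x\cdot K_Y\pmod2$ by Riemann--Roch.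

We move the fiber components into $E$. For a component $\beta$ of an $I_3$-fiber put $\beta'=\beta+(\beta\cdot\Gamma)K_Y$. Since $\beta\cdot K_Y=K_Y^2=0$ and $K_Y\cdot\Gamma=-1$, we have $\beta'\in E$, and the $\beta'$ have the same mutual intersection numbers as the $\beta$. The three $\beta'$ of one fiber add up to $F+2K_Y=0$, so they span a lattice $A_2(-1)$ with Gram matrix $\left(\begin{smallmatrix}-2&1\\1&-2\end{smallmatrix}\right)$ and determinant $3$. Thus $E$ contains $E_0=A_2(-1)^{\oplus4}$, with index $\sqrt{3^4}=9$, and $E_0\subset E\subset E_0^*$, where $E_0^*$ is the dual lattice. So $E/E_0$ is a $2$-dimensional subspace of $E_0^*/E_0\cong\mathbb{F}_3^4$, with one coordinate for each $I_3$-fiber.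

In one fiber, with components $\beta_0,\beta_1,\beta_2$, let $\nu=\frac13(\beta_1'+2\beta_2')$. Then $\nu\cdot\beta_1'=0$, $\nu\cdot\beta_2'=-1$ and $\nu^2=-\frac23$, so $\nu$ generates $A_2(-1)^*/A_2(-1)\cong\mathbb{F}_3$. As $(\pm\nu+l)^2\equiv\nu^2\pmod{2\mathbb{Z}}$ for $l\in A_2(-1)$, an element of $E_0^*$ with $k$ nonzero coordinates in $\mathbb{F}_3^4$ has square $\equiv-\frac{2k}3\pmod{2\mathbb{Z}}$. Since $E$ is even, every nonzero element of $E/E_0$ has $k=3$. The projection of the $2$-dimensional space $E/E_0$ to the coordinate $t=\infty$ has a nonzero kernel, and an element of the kernel is nonzero in each of the coordinates $i=1,2,3$.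

The class of $\nu$ depends on the labeling as follows. A cyclic shift does not change it, since $(\beta_0'+2\beta_1')-(\beta_1'+2\beta_2')=\beta_0'+\beta_1'-2\beta_2'=-3\beta_2'$. Exchanging the labels $1$ and $2$ changes its sign, since $(\beta_1'+2\beta_2')+(\beta_2'+2\beta_1')=3(\beta_1'+\beta_2')$. So for a suitable cyclic order in each fiber, and for every labeling in that cyclic order, $\sum_i(\beta_{i1}'+2\beta_{i2}')\in3E$. Use the cyclic shifts to make $\beta_{12}$ the component missed by $\Gamma$ at $t=1$, and $\beta_{20},\beta_{30}$ the components met by $\Gamma$ at $t=\omega,\omega^2$. Then $\beta_{11}'=\beta_{11}+K_Y$ and the other five classes are unchanged, so $\sum_i(\beta_{i1}+2\beta_{i2})+K_Y\in3\Lambda$. Finally $F_\infty-K_Y\sim-3K_Y\in3\Lambda$.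
\end{proof}

\begin{remark}
The fiber $F_\infty$ enters $M$ only because $\Gamma$ meets two different components at $t=1$. Had we called the missed component $\beta_{10}$, the correction term would be $K_Y+2K_Y\in3\Lambda$; the resulting cover would not be branched along $F_\infty$.
\end{remark}

\section{The triple cover}\label{sec:X}

\subsection{Construction}
Replacing $L$ by a linearly equivalent divisor, we may assume that it contains none of $\Gamma,\beta_{10},\beta_{20},\beta_{30}$. Let $h\in\mathbb{C}(Y)$ have divisor $M-3L$. Let $Y\to\bar Y$ contract the chains $\beta_{i1}\cup\beta_{i2}$ to $A_2$-points $o_1,o_2,o_3$; the surface $\bar Y$ is projective by \S\ref{ss:quot}. Since $h$ has order $\equiv1\pmod3$ along the components of $F_\infty$, it is not a cube, and $\mathbb{C}(Y)(\sqrt[3]h)$ is a field of degree $3$ over $\mathbb{C}(Y)$. Let $\pi\colon\bar X\to\bar Y$ be the normalization of $\bar Y$ in it.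

\begin{lemma}\label{lem:local}
\begin{itemize}
\item[(a)] Over $\bar Y\setminus(F_\infty\cup\{o_1,o_2,o_3\})=Y\setminus\operatorname{Supp}M$ the map $\pi$ is \'etale.
\item[(b)] At a smooth point of $F_\infty=\{x=0\}$ it is $w^3=x$, and at a node of $F_\infty=\{xy=0\}$ it is $w^3=xy$.
\item[(c)] Over $o_i$ there is one point, $\bar X$ is smooth there, and $\pi$ is $\mathbb{C}^2_{u_1,u_2}\to\mathbb{C}^2/\mu_3$.
\end{itemize}
\end{lemma}

\begin{proof}
At a smooth point of $\bar Y$ the function $h$ is a local equation of $M$ times the cube of a meromorphic function, since $L$ is locally principal and units have local cube roots. This gives (a), and also (b), as both surfaces in (b) are normal. For (c), let $B$ be a small neighborhood of $o_i$ with $\pi_1(B\setminus o_i)=\mathbb{Z}/3$. By (a), $\pi$ is an unramified $\mu_3$-cover over $B\setminus o_i$. On a small disc transversal to $\beta_{i1}$ at a general point, $h$ has order $\equiv1\pmod 3$, so $\sqrt[3]h$ is multiplied by $\omega$ along the meridian of $\beta_{i1}$, which is a loop in $B\setminus o_i$. Hence the cover is connected, so it is the universal cover. A normal surface finite over $B$ is determined by its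 restriction to $B\setminus o_i$, and (c) follows.
\end{proof}

Let $X\to\bar X$ be the minimal resolution of the three $A_2$-points over the nodes of $F_\infty$. Then $X$ is smooth and projective. Let $\psi\colon X\to\mathbb{P}^1$ be induced by $\varphi$, with fiber class $F_X$. The next observation applies both to the curves $\beta_{i0}$ and to $\Gamma$.

\begin{lemma}\label{lem:Cstar}
Let $Z\subset Y$ be a smooth rational curve, contained in neither $\operatorname{Supp}M$ nor $\operatorname{Supp}L$, that meets $\operatorname{Supp}M$ in exactly two points, with local intersection numbers with $M$ prime to $3$. Let $Z^\circ\cong\mathbb{C}^*$ be the complement of these points. Then $\pi^{-1}(Z^\circ)\to Z^\circ$ is isomorphic to $\mathbb{C}^*\to\mathbb{C}^*$, $\theta\mapsto\theta^3$.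
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:local}(a) the cover is \'etale, and it is given by the cube roots of $h|_Z$. The order of $h|_Z$ at a puncture is the local intersection number with $M-3L$, which is prime to $3$. So the monodromy around the puncture is nontrivial and the cover is connected.
\end{proof}

\subsection{Fibers and invariants}

\begin{proposition}\label{prop:fibers}
The map $\psi$ is a relatively minimal elliptic fibration. Its non-smooth fibers are: a double fiber $2f_2$ at $t=\frac{11}2$, with $f_2$ smooth elliptic; an irreducible reduced curve of Euler number $1$ at each of $t=1,\omega,\omega^2$; and a triple fiber $3f_3$ at $t=\infty$, with $f_3$ a reduced cycle of nine smooth rational $(-2)$-curves.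
\end{proposition}

\begin{proof}
\emph{Over $t^3=1$.} The fiber is the preimage of the image of $\beta_{i0}$. The curve $\beta_{i0}$ meets $M$ in $\beta_{i0}\cap\beta_{i1}$ and $\beta_{i0}\cap\beta_{i2}$ with local intersection numbers $1$ and $2$. By Lemmas~\ref{lem:Cstar} and~\ref{lem:local}(c), the fiber is $\mathbb{C}^*$ together with the one point over $o_i$. So it is irreducible of Euler number $0+1=1$, and it is reduced because $\pi$ is \'etale over the general point of $\beta_{i0}$.

\emph{Connectedness.} Let $X\to B\to\mathbb{P}^1$ be the Stein factorization, with $B\to\mathbb{P}^1$ of degree $d$. The fiber over $t=1$ is connected, so $B$ has one point over $t=1$, with ramification index $d$, and the divisor $\psi^*(1)$ is divisible by $d$. It is reduced, so $d=1$.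

\emph{Over the other finite $t$.} Here $\pi$ is \'etale near the fiber. A smooth fiber of $\varphi$ has a connected \'etale cover as preimage, which is smooth elliptic, and $2f$ pulls back to $2f_2$ with $f_2$ a connected \'etale cover of $f$.

\emph{Over $t=\infty$.} By Lemma~\ref{lem:local}(b) we are in Model 1 of \S\ref{ss:models}, with $\tau$ a unit times $w^3$. So $\psi^*(\infty)=3f_3$, where $f_3$ is reduced and consists of the preimages of the three components of $F_\infty$, which are smooth and map bijectively, and of two exceptional curves at each node. They form a normal crossing cycle by (A1). For a component $\Theta$, the equation $\Theta\cdot f_3=0$ gives $\Theta^2=-2$.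

An irreducible fiber component has square $0$ or $-2$, so $\psi$ is relatively minimal.
\end{proof}

\begin{proposition}\label{prop:inv}
We have $6K_X\sim F_X$, so $h^0(6K_X)\ge2$ and $X$ is not rational. Moreover $p_g(X)=q(X)=0$, $H_1(X,\mathbb{Z})=0$, and $H_2(X,\mathbb{Z})$ is a unimodular lattice of rank $10$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:fibers}, $e(X)=9+1+1+1=12$, so $\chi(\mathcal{O}_X)=1$. Formula \eqref{eq:cbf} gives $K_X\sim-F_X+f_2+2f_3$, hence $6K_X\sim(-6+3+4)F_X=F_X$.

The remaining assertions come from the fact that $1$ is not in the semigroup generated by $2$ and $3$. We claim that no effective divisor $G$ satisfies $G\equiv\frac16F_X$. Such a $G$ has $G\cdot F_X=0$, so it is supported in fibers, and $G^2=0$. By Zariski's lemma its part in each fiber is a rational multiple of the fiber; having integer coefficients, it is a nonnegative integer multiple of a reduced fiber, of $f_2$ or of $f_3$. So $G\equiv(n+\frac k2+\frac l3)F_X$ with integers $n,k,l\ge0$, and $6n+3k+2l=1$, which is impossible.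

Applied to $K_X$, the claim gives $p_g=0$, and $\chi(\mathcal{O}_X)=1$ gives $q=0$. Hence $b_1=0$, $b_2=10$ and $\operatorname{Pic}(X)=H^2(X,\mathbb{Z})$. Let $\epsilon\ne0$ be a torsion class. Riemann--Roch and Serre duality give $h^0(\epsilon)+h^0(K_X-\epsilon)\ge\chi(\epsilon)=1$. But $h^0(\epsilon)=0$, because a numerically trivial effective divisor is zero, and $h^0(K_X-\epsilon)=0$ by the claim. So $H^2(X,\mathbb{Z})\cong H_2(X,\mathbb{Z})$ is torsion-free, and unimodular by Poincar\'e duality. The torsion of $H^2$ is isomorphic to that of $H_1$, so $H_1(X,\mathbb{Z})=0$.
\end{proof}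

\subsection{The $(-3)$-curve}
By Propositions~\ref{prop:Y}(c) and~\ref{prop:div}, $\Gamma$ meets $\operatorname{Supp}M$ exactly in the node $p_\infty$ of $F_\infty$, with local intersection number $2$, and in the point $p_1=\Gamma\cap\beta_{11}$, with local intersection number $1$. Let $C\subset X$ be the closure of the preimage of $\Gamma\setminus\{p_\infty,p_1\}$. By Lemma~\ref{lem:Cstar} its normalization is $\mathbb{P}^1$, it has a single branch over each of $p_\infty,p_1$, totally ramified over $\Gamma$, and it is smooth elsewhere. What remains to be seen is that the two branches are smooth; both pass through points where the map $X\dashrightarrow Y$ is not a simple cover.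

\begin{proposition}\label{prop:C}
The curve $C$ is smooth and rational with $C^2=-3$. It meets $f_3$ in a single point, a node of the cycle, and is transversal to both components through it.
\end{proposition}

\begin{proof}
\emph{Over $p_1$.} Identify a neighborhood of $o_1$ with $\{w^3=xy\}$ so that $\beta_{11}=e_1$ and $\beta_{12}=e_2$; near the point over $o_1$, $X$ has coordinates $u_1,u_2$ with $x=u_1^3$. Since $\Gamma$ misses $\beta_{12}$, the point $p_1$ lies on $e_1\setminus e_2$, where $x$ is a local equation of $e_1$ by (A2). As $\Gamma\cdot\beta_{11}=1$, the function $x$ is a local parameter on $\Gamma$. On the branch of $C$, with parameter $\theta$, it has order $3$; so $u_1$ has order $1$ in $\theta$ and the branch is smooth.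

\emph{Over $p_\infty$.} Here $\bar X$ is $w^3=xy$, and $\Gamma$, being transversal to both axes, is $y=c(x)x$ with $c(0)\ne0$. The branch is $x=\theta^3$, $y=c\,\theta^3$, $w=c^{1/3}\theta^2$, which is singular in $\bar X$. In the middle chart of (A2), however, $p_1=x/w=c^{-1/3}\theta$ and $q_1=y/w=c^{2/3}\theta$. So on $X$ the branch is smooth, passes through $e_1\cap e_2$, and is transversal to both curves.

Thus $C\cong\mathbb{P}^1$. It has degree $3\cdot2=6$ over $\mathbb{P}^1_t$, so $K_X\cdot C=\frac16F_X\cdot C=1$ and $C^2=-3$ by adjunction. Finally $C\cdot f_3=\frac13\cdot6=2$ is already accounted for at $e_1\cap e_2$.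
\end{proof}

\section{The surface $S$ and its homology}\label{sec:S}

Label the cycle $f_3$ as $\Theta_0,\dots,\Theta_8$ in cyclic order, so that $C$ passes through $p=\Theta_0\cap\Theta_1$, and set
\[
D=C+\Theta_1+\dots+\Theta_8 .
\]
By Propositions~\ref{prop:fibers} and~\ref{prop:C} this is a normal crossing chain of smooth rational curves with self-intersections $(-3,-2,\dots,-2)$, as in Figure~\ref{fig:config}. The continued fraction with $k$ entries equal to $2$ is $\frac{k+1}k$, because $2-\frac k{k+1}=\frac{k+2}{k+1}$. So the chain $D$ gives $3-\frac89=\frac{19}9$. By \S\ref{ss:quot}, the contraction $X\to S$ of $D$ is a projective surface with one singular point, of type $\frac1{19}(1,9)$, and the intersection matrix of $D$ has determinant $\pm19$. The surface $S$ is birational to $X$, so it is not rational.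

\begin{proposition}\label{prop:homology}
$H^2(S,\mathbb{Q})\cong\mathbb{Q}$ and $H_1(S^0,\mathbb{Z})=0$.
\end{proposition}

\begin{proof}
Consider the exact sequence
\[
0=H^1(D,\mathbb{Q})\to H^2(X,D;\mathbb{Q})=H^2(S,\mathbb{Q})\to H^2(X,\mathbb{Q})=\mathbb{Q}^{10}\to H^2(D,\mathbb{Q})=\mathbb{Q}^9 .
\]
The last map is onto, because the classes of the components of $D$ already map to the rows of a nondegenerate matrix. So $H^2(S,\mathbb{Q})$ has dimension one.

Let $R\subset H_2(X,\mathbb{Z})$ be the sublattice spanned by the components of $D$. If $R$ had index $k$ in its saturation $R'$, then $\det R=k^2\det R'$. Since $19$ is squarefree, $k=1$, so $R$ is a direct summand of the group $H_2(X,\mathbb{Z})$. Every homomorphism $R\to\mathbb{Z}$ then extends to $H_2(X,\mathbb{Z})$, and by unimodularity it is the intersection with some class. So the first map in \eqref{eq:dual} for $M=X$ is onto, and $H_1(S^0)=H_1(X\setminus D)\cong H_1(X)=0$.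
\end{proof}

\section{The fundamental group of the smooth locus}\label{sec:pi1}

Proposition~\ref{prop:homology} says that $\pi_1(S^0)$ is perfect, which does not yet make it trivial. A perfect solvable group is trivial, so it is enough to show that $\pi_1(S^0)$ is solvable. The idea is the one behind the Lefschetz hyperplane theorem: the fundamental group is generated by loops near any ample curve. Since $b_2(S)=1$, every curve on $S$ is ample, and we choose the one with the simplest neighborhood, the image of $\Theta_0$.

\begin{proposition}\label{prop:solv}
Let $X$ be a smooth projective surface and $D=D_1+\dots+D_r$ a normal crossing chain of smooth rational curves with $D_k^2=-d_k\le-2$, numbered along the chain. Let $X\to S$ be the contraction of $D$, and assume $H^2(S,\mathbb{Q})\cong\mathbb{Q}$. Let $\Theta\not\subset D$ be a smooth rational curve that meets $D$ in exactly two points $p,p'$, such that at $p'$ it meets only the end component $D_1$, transversally. Then $\pi_1(X\setminus D)$ is solvable.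
\end{proposition}

\begin{example}
Let $X=\mathbb{P}(\mathcal{O}\oplus\mathcal{O}(n))$ and let $D$ be the section with $D^2=-n\le-2$, so that $X\setminus D$ is the total space of $\mathcal{O}(n)$. Let $\Theta$ be the closure of the graph of a meromorphic section of $\mathcal{O}(n)$ with two simple poles; it meets $D$ transversally in two points. A neighborhood $N$ of $D\cup\Theta$ consists of a tube $N_D$ around $D$ and a tube around the annulus that $\Theta$ leaves outside $N_D$. The group $\pi_1(N_D\setminus D)=\mathbb{Z}/n$ is generated by the meridian $\gamma$. Both boundary circles of the annulus are meridians of $D$, and they are oriented oppositely in the annulus. Attaching the second tube adds one loop $s$, which runs once along the annulus and back through $N_D$, and one relation: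
\[
\pi_1(N\setminus D)=\langle\gamma,s\mid\gamma^n=1,\ s\gamma^{-1}s^{-1}=\gamma\rangle\cong\mathbb{Z}/n\rtimes\mathbb{Z}.
\]
This group is infinite, although $X\setminus D$ is simply connected. The neighborhood does not compute the fundamental group; it only bounds it by a solvable group. The general proof follows the same pattern.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:solv}]
Let the singular point $o\in S$ be of type $\frac1n(1,q)$, and put $T=D\cup\Theta$.

\emph{Step 1: loops can be moved close to $T$.} We claim that for every neighborhood $N$ of $T$ with $N\setminus D$ path connected, the map $\pi_1(N\setminus D)\to\pi_1(X\setminus D)$ is onto. The image $Z$ of $\Theta$ in $S$ is ample by Lemma~\ref{lem:ample}; this is the only use of $H^2(S,\mathbb{Q})\cong\mathbb{Q}$. Since $Z$ contains $o$, the complement $V=S\setminus Z=X\setminus T$ is a \emph{smooth} affine surface. Embed $V$ as a closed subvariety of $\mathbb{C}^m$ and let $\Phi$ be the squared distance from a general point. It is a proper Morse function. Its indices are at most $2$: it is strictly plurisubharmonic, so at a critical point the Hessian $\mathcal{H}$ satisfies $\mathcal{H}(\nu,\nu)+\mathcal{H}(i\nu,i\nu)>0$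 for $\nu\ne0$, while a negative definite real subspace of dimension $3$ in $\mathbb{C}^2$ would contain a complex line.

The set $X\setminus\operatorname{int}N$ is compact and contained in $V$, so there is a regular value $r$ with $U_r:=X\setminus\{\Phi<r\}\subset N$. Reading the Morse function $-\Phi$, the compact manifold $\{\Phi\le r\}$ is obtained from a collar of its boundary $\{\Phi=r\}$ by attaching finitely many handles of index at least $4-2=2$. So $X\setminus D$ is obtained from $U_r\setminus D$ by attaching such handles. They neither join components nor create loops; hence $U_r\setminus D$ is connected and $\pi_1(U_r\setminus D)\to\pi_1(X\setminus D)$ is onto. This map factors through $\pi_1(N\setminus D)$.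

\emph{Step 2: the neighborhood.} Identify a neighborhood of $o$ with a neighborhood of $0$ in $\mathbb{C}^2/\mu_n$, let $\rho$ be the function near $D$ induced by the squared norm on $\mathbb{C}^2$, and let $N_\varepsilon=\{\rho\le\varepsilon^2\}$. Then $N_\varepsilon\setminus D\cong(\bar B_\varepsilon\setminus0)/\mu_n$ has fundamental group $\mathbb{Z}/n$. We must know how $\Theta$ leaves $N_\varepsilon$. Near $p$ or $p'$, take a branch of the preimage in $\mathbb{C}^2$ of the germ of $\Theta$. It has a parametrization $\theta\mapsto c\,\theta^k+\cdots$ with $c\in\mathbb{C}^2\setminus0$, where $\theta^d$ is a local parameter of $\Theta$ for some $d$. Then $\rho|_\Theta=|c|^2|\theta|^{2k}(1+O(|\theta|))$ has positive radial derivative for small $\theta\ne0$. The sets $N_\varepsilon$ shrink to $D$, so for small $\varepsilon$ the intersection $\Theta\cap N_\varepsilon$ consists of two star-shaped closed discs around $p$ and $p'$, and $\Theta$ is transversal to $\partial N_\varepsilon$. Thus $A=\Theta\setminus\{\rho<\varepsilon^2\}$ is a compact annulus in the manifold with boundary $X\setminus\{\rho<\varepsilon^2\}$, meeting the boundary transversally along $\partial A$.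 Its normal bundle is a complex line bundle on an annulus, hence trivial, so $A$ has a closed tubular neighborhood $P\cong A\times\bar\Delta$ there with $P\cap\partial N_\varepsilon=\partial A\times\bar\Delta$. Put $N=N_\varepsilon\cup P$. This is a neighborhood of $T$, and $N\setminus D=(N_\varepsilon\setminus D)\cup P$ is connected.

\emph{Step 3: the meridian of $D_1$ generates $\pi_1(N_\varepsilon\setminus D)$.} First, $H_1(N_\varepsilon)=0$. For $\varepsilon'<\varepsilon$, radial projection in $\mathbb{C}^2\setminus0$ is a deformation retraction of $N_\varepsilon$ onto $N_{\varepsilon'}$. Triangulating $X$ with $D$ as a subcomplex, we find a neighborhood $N'\subset N_\varepsilon$ of $D$ that deformation retracts onto $D$, and then $\varepsilon'$ with $N_{\varepsilon'}\subset N'$. The isomorphism $H_1(N_{\varepsilon'})\to H_1(N_\varepsilon)$ factors through $H_1(N')=H_1(D)=0$. Now apply \eqref{eq:dual} to the interior of $N_\varepsilon$. The group $H_1(N_\varepsilon\setminus D)=\pi_1(N_\varepsilon\setminus D)$ is generated by the meridians $\gamma_1,\dots,\gamma_r$, and the class of $D_k$ gives the relation $\sum_l(D_k\cdot D_l)\gamma_l=0$. For $k<r$ this reads $\gamma_{k+1}=d_k\gamma_k-\gamma_{k-1}$,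 with $\gamma_0=0$. Because $D_1$ is an end of the chain, these relations express $\gamma_2,\dots,\gamma_r$ successively as multiples of $\gamma:=\gamma_1$.

\emph{Step 4: van Kampen.} The space $N\setminus D$ is the union of $N_\varepsilon\setminus D$ and $P\simeq S^1$ along two disjoint solid tori, and the core of each generates $\pi_1(P)=\langle\alpha\rangle\cong\mathbb{Z}$. The core at $p'$ bounds the disc of $\Theta$ around $p'$, which meets $D$ only in $p'$, transversally to $D_1$; so it is a meridian of $D_1$. Orient $\alpha$ so that this core gives $\gamma$, and let $\gamma^i$ be the class of the core at $p$; base paths in $N_\varepsilon\setminus D$ do not matter because its group is abelian. After thickening by collars, van Kampen's theorem for a union along two components introduces one further generator $s$: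
\[
\pi_1(N\setminus D)=\langle\gamma,\alpha,s\mid\gamma^n=1,\ \alpha=\gamma^i,\ s\alpha s^{-1}=\gamma\rangle=\langle\gamma,s\mid\gamma^n=1,\ s^{-1}\gamma s=\gamma^i\rangle .
\]
Thus $s^{-1}\langle\gamma\rangle s\subseteq\langle\gamma\rangle$, and these finite groups have the same order, so they are equal. Hence $\langle\gamma\rangle$ is a cyclic normal subgroup with cyclic quotient, and $\pi_1(N\setminus D)$ is solvable. By Step 1, so is its quotient $\pi_1(X\setminus D)$.
\end{proof}

The hypothesis at $p'$ is what makes $s$ normalize the whole local group. If both cores were trivial in $\mathbb{Z}/n$, the same computation would give the free product $\mathbb{Z}/n*\mathbb{Z}$. No condition is needed at $p$, where in our case three curves meet.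

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The surface $X$, its fibration and its invariants are given by Propositions~\ref{prop:fibers} and~\ref{prop:inv}. The chain $D$, the contraction $S$, its singular point, its non-rationality and $H^2(S,\mathbb{Q})\cong\mathbb{Q}$ are established in Section~\ref{sec:S}. Number the chain from the other end: $D_1=\Theta_8$, $D_2=\Theta_7,\dots,D_8=\Theta_1$, $D_9=C$. The curve $\Theta=\Theta_0$ meets $D$ exactly in $p=\Theta_0\cap\Theta_1\cap C$ and in $p'=\Theta_0\cap\Theta_8$, and at $p'$ it meets only $D_1$, transversally. (In Step 3 above the relations give $\gamma_k=k\gamma_1$, and the last one, $\gamma_8-3\gamma_9=0$, gives $19\gamma_1=0$.) By Proposition~\ref{prop:solv}, $\pi_1(S^0)=\pi_1(X\setminus D)$ is solvable, and by Proposition~\ref{prop:homology} it is perfect. Hence $\pi_1(S^0)=1$.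
\end{proof}

\begin{thebibliography}{9}
\bibitem{Kollar} J\'anos Koll\'ar, \emph{Einstein metrics on 5-dimensional Seifert bundles}, arXiv:math/0408184 (2004).
\end{thebibliography}
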